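\title{The minimum coprime number of prism graphs}

\begin{abstract}
A coprime labeling of a graph assigns distinct positive integers to the vertices so that adjacent vertices receive relatively prime integers, and the minimum coprime number is the smallest possible upper bound on the labels. We prove that the prism $C_n\square P_2$ has minimum coprime number $2n+1$ for every odd $n\ge 3$. For $n\ge 2.468\times10^9$ we construct the labelings; the smaller odd $n$ are covered by a known verification. For $n\ge 2.468\times10^9$ we also determine which $2n$-subsets of $\{1,\dots,2n+1\}$ occur as label sets when $n$ is odd, and we show that the prism has a coprime labeling by $1,\dots,2n$ when $n$ is even. The construction folds all large labels into a ladder whose rungs sum to a prime, and exchanges the remaining small odd labels with labels of the ladder found by an elementary sieve.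
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a simple graph with $|G|$ vertices. A \emph{coprime labeling} of $G$ assigns distinct labels from $\{1,\dots,M\}$, for some integer $M\ge |G|$, to the vertices so that adjacent vertices receive relatively prime labels. The \emph{minimum coprime number} $\mathfrak{pr}(G)$ is the smallest $M$ for which such a labeling exists. If $\mathfrak{pr}(G)=|G|$, so that the labels are exactly $1,\dots,|G|$, the labeling is a \emph{prime labeling} and $G$ is called \emph{prime}. A labeling is coprime precisely when, for every prime $q$, the vertices with labels divisible by $q$ form an independent set. The difference $\mathfrak{pr}(G)-|G|$ counts how many integers must be skipped to meet all these conditions at once. A path, labeled $1,2,3,\dots$ in order, skips none.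

For $n\ge3$ the \emph{prism} $GP(n,1)\cong C_n\square P_2$, the generalized Petersen graph with parameter $1$, has vertices $v_c,u_c$ and edges $v_cv_{c+1}$, $u_cu_{c+1}$, $v_cu_c$, with $c$ taken modulo $n$. It has $2n$ vertices. We call the two $n$-cycles \emph{row $v$} and \emph{row $u$}, and the pair $\{v_c,u_c\}$ \emph{column $c$}. For odd $n$ the prime $2$ already forces a skip.

\begin{lemma}\label{lem:parity}
Let $n\ge3$ be odd. A coprime labeling of $GP(n,1)$ has at most $n-1$ even labels. Hence $\mathfrak{pr}(GP(n,1))\ge 2n+1$, and if the label set is a $2n$-subset of $\{1,\dots,2n+1\}$, then the omitted number is even.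
\end{lemma}

\begin{proof}
The vertices with even labels are independent, and an independent set meets each of the two odd cycles in at most $\frac{n-1}2$ vertices. The set $\{1,\dots,2n+1\}$ contains $n$ even numbers, so a label set inside it omits an even number. This also excludes the label set $\{1,\dots,2n\}$.
\end{proof}

The smallest prisms meet no other obstruction. For $n=3$, label row $v$ by $1,2,3$ and row $u$ by $4,5,7$; both triples are pairwise coprime, and so are the columns $\{1,4\}$, $\{2,5\}$, $\{3,7\}$. Thus $\mathfrak{pr}(GP(3,1))=7$. For $n=4$ the prism is the cube. Put $2,4,6,8$ on one color class and $1,3,5,7$ on the other, with $3$ antipodal to $6$; since $\{3,6\}$ is the only even--odd pair in $\{1,\dots,8\}$ with a common factor, the cube is prime. For larger $n$, an odd prime $q$ divides at most $(2n+1)/3$ labels, while independent sets can have close to $n$ vertices, so each odd prime leaves room. One would guess that parity is the only obstruction. We take the following question from Asplund and Fox \cite{AF}: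
\begin{quote}
Is $\mathfrak{pr}(GP(n,1))=2n+1$ for all odd $n\ge3$?
\end{quote}
The problem comes with partial results. For odd $n\ge 3$ the equality is known if $n+2$, $2n+1$ or $2n-1$ is prime, or if there is an $s\in[3,n-1]$ with $n+s+1$ and $2n+s+2$ both prime. It has also been verified for all odd $n<n_0$, where
\[
n_0=2.468\times10^9 .
\]
We use this verification as given and do not use the other cases. The answer to the question is yes.

\begin{theorem}\label{thm:main}
For every odd $n\ge3$, $\mathfrak{pr}(GP(n,1))=2n+1$.
\end{theorem}

For large $n$ we prove more: every label set allowed by Lemma~\ref{lem:parity} occurs, and the same method handles even $n$.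

\begin{theorem}\label{thm:odd}
Let $n\ge n_0$ be odd. For every even $e\in\{2,\dots,2n\}$, the graph $GP(n,1)$ has a coprime labeling with label set $\{1,\dots,2n+1\}\setminus\{e\}$. No other $2n$-subset of $\{1,\dots,2n+1\}$ is the label set of a coprime labeling.
\end{theorem}

\begin{theorem}\label{thm:even}
Let $n\ge n_0$ be even. Then $GP(n,1)$ is prime.
\end{theorem}

Theorem~\ref{thm:main} follows at once: for odd $n<n_0$ it is the verified range, and for odd $n\ge n_0$ Theorem~\ref{thm:odd} gives the upper bound and Lemma~\ref{lem:parity} the lower bound. Together, Theorems~\ref{thm:odd} and~\ref{thm:even} say that for all $n\ge n_0$ the number $\mathfrak{pr}(GP(n,1))$ is $2n$ if $n$ is even and $2n+1$ if $n$ is odd.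

Section~\ref{sec:fold} introduces the two devices of the construction, folding and swapping, on small examples. Section~\ref{sec:lemmas} states the two arithmetic lemmas that make them work for large $n$. Sections~\ref{sec:odd} and~\ref{sec:even} prove Theorems~\ref{thm:odd} and~\ref{thm:even}, and Section~\ref{sec:sieve} contains the sieve argument behind the second lemma.

\section{Folding and swapping}\label{sec:fold}

Two simple relations guarantee that positive integers $x,x'$ are coprime: they are consecutive, or their sum is a prime. A ladder has room for both, the first along the rows and the second across the rungs.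

Let $0\le m<M$ be integers such that $p=M+m+1$ is an odd prime; then $M-m$ is even. The \emph{fold} of $[m+1,M]$ is the ladder whose vertices are the integers $m+1,\dots,M$, called \emph{positions}, arranged in $\frac{M-m}2$ columns as
\[
\begin{array}{ccccc}
m+1 & m+2 & m+3 &\cdots & \frac{p-1}2\\[2pt]
M & M-1 & M-2 & \cdots & \frac{p+1}2
\end{array}
\]
so that each column is of the form $\{i,p-i\}$. We speak of the \emph{ascending} and the \emph{descending} row. A position $w$ is \emph{interior} if it lies neither in the first nor in the last column, that is, if $m+1<w<M$ and $w\ne\frac{p\pm1}2$. The neighbors of an interior position $w$ are exactly $w-1$, $w+1$ and $p-w$.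

We will label most positions by themselves and change the label at a few of them. The next lemma covers all changes that we need.

\begin{lemma}\label{lem:fold}
Let $w_1,\dots,w_s$ be distinct odd interior positions of the fold, where $s\ge0$, and let $y_1,\dots,y_s$ be odd integers with
\[
\gcd\bigl(y_j,(w_j-1)(w_j+1)(p-w_j)\bigr)=1\qquad(1\le j\le s).
\]
Label each $w_j$ by $y_j$, label at most one even position by $8$, and label every other position by itself. Then adjacent positions have opposite parity and coprime labels.
\end{lemma}

\begin{proof}
Adjacent positions $x,x'$ satisfy $|x-x'|=1$ or $x+x'=p$. In both cases they have opposite parity, and $\gcd(x,x')=1$; in the second case this holds because $\gcd(x,p-x)=\gcd(x,p)$ and $0<x<p$. Let $x$ be the even one and $x'$ the odd one. The label of $x'$ is odd, so the edge is coprime if $x$ is labeled $8$. Otherwise $x$ is labeled $x$. If $x'$ is labeled $x'$, we are done by the above. If $x'=w_j$, then $x\in\{w_j-1,w_j+1,p-w_j\}$ and $\gcd(x,y_j)=1$ by hypothesis.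
\end{proof}

\begin{example}\label{ex:m0}
Suppose $p=2n+1$ is prime and take $m=0$, $M=2n$. The fold has $n$ columns, and closing it up to a prism adds the two edges $\{1,n\}$ and $\{2n,n+1\}$. Since $\gcd(2n,n+1)=\gcd(2,n+1)$, this is a prime labeling when $n$ is even. When $n$ is odd, only the edge $\{2n,n+1\}$ fails, and replacing the label $2n$ by the prime $2n+1$ repairs it. This is the known case ``$2n+1$ prime''.
\end{example}

In general there is no prime so close to $M$, but there is one of the form $p=M+m+1$ with $m$ much smaller than $M$. The fold then takes care of the labels in $[m+1,M]$, and the \emph{small} labels, those in $[1,m]$, have to fill the remaining columns. Parity dictates the shape. A column contains at most one even label. For even $n$ and $M=2n$ there are $n$ even labels, so every column contains one. For odd $n$ and $M=2n+1$ there are $n-1$, so exactly one column consists of two odd labels. Even labels in consecutive columns lie in different rows. We therefore place the small even numbers $z_1,z_2,\dots$ in a \emph{zigzag}: $z_j$ goes in column $j$, in row $v$ for odd $j$ and in row $u$ for even $j$. The other vertex of column $j$ is then adjacent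 to $z_{j-1}$, $z_j$ and $z_{j+1}$, and each edge within the zigzag is of this kind.

The difficulty is to fill these other vertices. Doing so with the small odd numbers is a labeling problem of the same kind as the original one, with prescribed ends. We avoid it by using the length of the fold. A small odd number $y$, assigned to column $j$, is \emph{swapped} with an odd interior position $w$: the position $w$ receives the label $y$, and the number $w$ goes to column $j$. This requires
\begin{equation}\label{eq:swap}
\gcd(w,z_{j-1}z_jz_{j+1})=1,\qquad \gcd\bigl(y,(w-1)(w+1)(p-w)\bigr)=1 .
\end{equation}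

\begin{example}\label{ex:nine}
Let $n=9$, $M=19$, $p=29$, $m=9$, and omit $e=6$. The fold of $[10,19]$ fills columns $4$ to $8$. Column $0$ is the column with two odd labels; it receives $1$ and $3$. Columns $1,2,3$ receive the zigzag $8,4,2$, and we assign to them the odd numbers $7,9,5$. The number $2$, last in the zigzag, may sit next to the odd number $19$, so the odd label of column $3$ sits next to $10$, and $5$ does not fit there. (With $m$ this small one could reorder the list, but for large $m$ we have no rule for doing so.) Among the odd interior positions $11,13,17$, the position $11$ is useless because it is adjacent to $10$, while $13$ has neighbors $12,14,16$, all coprime to $5$, and $\gcd(13,4\cdot2\cdot10)=1$. Swapping $5$ with $13$ gives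
\[
\begin{array}{c|c|ccc|ccccc}
\text{column} & 0&1&2&3&4&5&6&7&8\\ \hline
\text{row }v & 1&8&9&2&19&18&17&16&15\\
\text{row }u & 3&7&4&\mathbf{13}&10&11&12&\mathbf{5}&14
\end{array}
\]
The label $3$ is put in row $u$ so that its neighbor in column $8$ is $14$ and not $15$. All $27$ edges are coprime, and the label set is $\{1,\dots,19\}\setminus\{6\}$.
\end{example}

The conditions \eqref{eq:swap} are congruence conditions on $w$. Modulo a prime $r$ they exclude the class $0$ if $r\mid z_{j-1}z_jz_{j+1}$ and the classes $1,-1,p$ if $r\mid y$. For $r\ge5$ at most four classes are excluded and some class survives. The prime $3$ is different: if $3\mid y$, then $w\not\equiv\pm1\pmod 3$ forces $3\mid w$. A swap cannot remove a factor $3$. In Example~\ref{ex:nine}, if $6$ stood in column $2$, all three odd labels of the zigzag would be adjacent to it, and neither $9$ nor any swap partner of $9$ would fit. So the prime $3$ has to be handled by ordering the two lists so that odd multiples of $3$ are assigned to columns away from the multiples of $6$. This needs $m$ to be not too small. All primes $r\ge5$ are handled by the swaps, and this needs $m$ to be small compared with $M$, since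 about $m/2$ distinct partners $w$ must be found.

\section{A prime just above $M$, and swap partners}\label{sec:lemmas}

Throughout, $\log$ is the natural logarithm, $q$ and $r$ denote primes, and $\theta(x)=\sum_{q\le x}\log q$. We use the following explicit estimates. The first is due to Dusart \cite[Cor.~5.5]{Dusart}, the others to Rosser and Schoenfeld \cite{RS}.
\begin{itemize}
\item[(D)] For $x\ge468\,991\,632$ there is a prime $p$ with $x<p\le x\bigl(1+\frac1{5000\log^2x}\bigr)$.
\item[(R1)] $\theta(x)>x\bigl(1-\frac1{\log x}\bigr)$ for $x\ge41$, and $\theta(x)>x\bigl(1-\frac1{2\log x}\bigr)$ for $x\ge563$.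
\item[(R2)] $\theta(x)<1.01624\,x$ for $x>0$.
\item[(R3)] $\sum_{q\le x}\frac1q<\log\log x+B+\frac1{2\log^2x}$ for $x\ge286$, where $B=0.261497\ldots$
\end{itemize}

From now on $M\ge4.9\times10^9$ is an integer; both $M=2n$ and $M=2n+1$ qualify when $n\ge n_0$. Put
\[
\ell=\log M,\qquad X=\frac{M}{4900\,\ell^2}.
\]
The number $X$ will bound the small labels. We record three consequences of the size of $M$:
\begin{equation}\label{eq:size}
\ell>22.3,\qquad \frac M{\ell^2}>9.8\times10^6,\qquad M\le X^3 .
\end{equation}
At $M=4.9\times10^9$ we have $22.3<\ell<22.32$ and $\ell^2<498.2$, which gives the first two inequalities there. The third is equivalent to $M^2\ge(4900\,\ell^2)^3$, and at $M=4.9\times 10^9$ the left side exceeds $2.40\times10^{19}$ while the right side is less than $1.46\times10^{19}$. All three persist for larger $M$, because $\ell$, $M/\ell^2$ and $M/\ell^3$ are increasing in $M$ once $\ell>3$.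

\begin{lemma}\label{lem:prime}
There is a prime $p$ such that $m=p-M-1$ satisfies $m\ge30$ and $m+1\le X$.
\end{lemma}

\begin{proof}
Apply (D) with $x=M+30$. The prime $p$ satisfies $p\ge M+31$, so $m\ge30$, and
\[
m+1=p-M\le30+\frac{M+30}{5000\,\ell^2}<31+\frac M{5000\,\ell^2}.
\]
By \eqref{eq:size}, $X-\frac M{5000\,\ell^2}=\frac M{\ell^2}\bigl(\frac1{4900}-\frac1{5000}\bigr)>40$, so $m+1\le X$.
\end{proof}

Fix $p$ and $m$ as in Lemma~\ref{lem:prime} and consider the fold of $[m+1,M]$. The second lemma supplies swap partners. The integer $Z$ in it stands for a product of even labels next to which the partner will be placed.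

\begin{lemma}\label{lem:partners}
Let $y$ be odd with $3\le y\le m$, and let $Z$ be a positive integer with $Z\le X^3$. Assume $3\nmid Z$ if $3\mid y$. Then there are more than $m$ odd interior positions $w$ of the fold such that
\begin{itemize}
\item[(i)] $\gcd(w,Z)=1$,
\item[(ii)] $\gcd\bigl(y,(w-1)(w+1)(p-w)\bigr)=1$,
\item[(iii)] $3\mid w$ if and only if $3\mid y$.
\end{itemize}
\end{lemma}

The proof is in Section~\ref{sec:sieve}. The assumption on the prime $3$ cannot be dropped: if $3$ divides both $y$ and $Z$, then (ii) forces $3\mid w$, against (i). The count ``more than $m$'' is what makes partners distinct: given at most $m$ pairs $(y_j,Z_j)$ as in the lemma, we choose $w_1,w_2,\dots$ one after the other, each different from the fewer than $m$ positions chosen before.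

\section{Odd $n$: proof of Theorem~\ref{thm:odd}}\label{sec:odd}

The second assertion is part of Lemma~\ref{lem:parity}. For the first, let $M=2n+1$ and take $p,m$ from Lemma~\ref{lem:prime}. Since $M-m$ is even, $m$ is odd, so $m\ge31$. Fix an even $e\in[2,2n]$ and put $k=\frac{m-3}2$.

\medskip\noindent\emph{The omitted label.} If $e\le m-1$, we simply leave $e$ out of the small even numbers. If $e\ge m+1$, then $e$ is an even position of the fold, and all its neighbors will carry odd labels; a power of $2$ fits there, so we move $8$ from the small numbers to position $e$. Accordingly let $e_0=e$ in the first case and $e_0=8$ in the second, and let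
\[
\mathcal Z=\{2,4,\dots,m-1\}\setminus\{e_0\},\qquad |\mathcal Z|=k .
\]

\medskip\noindent\emph{The column with two odd labels.} Its labels will be adjacent to odd labels, where parity gives no help, so we use the two odd numbers that are easiest to place: $1$, which fits everywhere, and $3$, which only has to avoid multiples of $3$. There remain the $k$ small odd numbers $5,7,\dots,m$.

\medskip\noindent\emph{Ordering the even numbers.} Let $t\le\frac{m-1}6$ be the number of multiples of $3$ in $\mathcal Z$. Order $\mathcal Z$ as $z_1,\dots,z_k$ so that
\[
3\nmid z_1,\qquad z_2,\dots,z_{t+1}\text{ are the multiples of }3,\qquad z_k\in\{2,4\}.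
\]
This is possible because $\mathcal Z$ contains $2$ or $4$ and has $k-t\ge\frac{m-3}2-\frac{m-1}6=\frac{m-4}3\ge9$ elements not divisible by $3$. The first condition is there because $z_1$ may be adjacent to $3$, the last because $z_k$ will be adjacent to $M$, of which we know only that it is odd. Put $z_0=1$ and $z_{k+1}=m+1$, and let
\[
Z_j=z_{j-1}z_jz_{j+1}\le(m+1)^3\le X^3\qquad(1\le j\le k).
\]

\medskip\noindent\emph{Ordering the odd numbers.} Order $\{5,7,\dots,m\}$ as $y_1,\dots,y_k$ so that every multiple of $3$ has its index in $[t+3,k-1]$. The multiples of $3$ are $9,15,\dots$, at most $\frac{m-3}6$ in number, and the number of available indices is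
\[
k-t-3\ge\frac{m-13}3\ge\frac{m-3}6,
\]
where the last inequality is equivalent to $m\ge23$. If $3\mid y_j$, then $j-1,j,j+1$ lie in $[t+2,k]$, so $3\nmid Z_j$. (The index $k$ is excluded because $z_{k+1}=m+1$ may be a multiple of $3$.) Thus Lemma~\ref{lem:partners} applies to each pair $(y_j,Z_j)$, and since $k<m$ it gives distinct odd interior positions $w_1,\dots,w_k$ with properties (i)--(iii).

\medskip\noindent\emph{The labeling.} Number the columns $0,1,\dots,n-1$.
\begin{itemize}
\item Column $0$ carries $1$ and $3$, in rows chosen below.
\item Column $j$, for $1\le j\le k$, carries $z_j$ and $w_j$, with $z_j$ in row $v$ for odd $j$ and in row $u$ for even $j$.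
\item Columns $k+1,\dots,n-1$ carry the fold, beginning with its column $\{m+1,M\}$, with the ascending row in the row of $w_k$ and the descending row in the row of $z_k$. Position $w_j$ is labeled $y_j$; if $e\ge m+1$, position $e$ is labeled $8$; every other position is labeled by itself.
\end{itemize}
The number of columns is $1+\frac{m-3}2+\frac{M-m}2=\frac{M-1}2=n$, as required. The odd numbers $1,3$, the $y_j$, the $w_j$ and the remaining odd positions are all odd numbers up to $M$, each used once. The even labels are the elements of $\mathcal Z$ together with all even positions if $e\le m-1$, and together with $8$ and all even positions other than $e$ if $e\ge m+1$. So the label set is $\{1,\dots,M\}\setminus\{e\}$.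

\medskip\noindent\emph{The edges.}
\begin{enumerate}
\item Within columns $1,\dots,k$, every edge joins some $w_j$ to $z_{j-1}$, $z_j$ or $z_{j+1}$, a divisor of $Z_j$. It is coprime by (i).
\item Between columns $k$ and $k+1$, the label $w_k$ is adjacent to position $m+1$. The label there is $m+1=z_{k+1}$, a divisor of $Z_k$, or it is $8$, and $w_k$ is odd. The label $z_k\in\{2,4\}$ is adjacent to position $M$, which is odd and not interior, so its label is the odd number $M$.
\item Within the fold, all edges are coprime by (ii) and Lemma~\ref{lem:fold}.
\item At column $0$, the edges at the label $1$ are coprime, and it remains to look at the two row neighbors of $3$. In column $1$ neither label is divisible by $3$: we chose $3\nmid z_1$, and $3\nmid y_1$ gives $3\nmid w_1$ by (iii). So on this side either row will do. Column $n-1$ consists of the positions $\frac{p-1}2$ and $\frac{p+1}2$, which are not interior; their labels are these two consecutive numbers, with the even one possibly replaced by $8$. At most one of the two labels is divisible by $3$. Put $3$ in a row whose label in column $n-1$ is not divisible by $3$.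
\end{enumerate}
These are all edges of the prism, and Theorem~\ref{thm:odd} is proved.\hfill$\square$

\section{Even $n$: proof of Theorem~\ref{thm:even}}\label{sec:even}

Let $M=2n$ and take $p,m$ from Lemma~\ref{lem:prime}. Now $m$ is even and $m\ge30$; put $k=\frac m2$. Every column must contain an even label, so there is no buffer column, and the first column of the zigzag is joined directly to the last column of the fold. Let $c_0$ be the even and $c_1$ the odd one of the numbers $\frac{p\pm1}2$. The new difficulty is that an odd label of the zigzag is adjacent to the large even number $c_0$, whose prime factors we do not control. The inequality $M\le X^3$ in \eqref{eq:size} lets us feed $c_0$ itself into Lemma~\ref{lem:partners}, provided the other two neighbors of that odd label are powers of $2$ and impose no condition. At the other end of the zigzag an odd label is adjacent to the even number $M$; there we use the label $1$.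

Let $t=\lfloor m/6\rfloor$ be the number of multiples of $3$ in $\{2,4,\dots,m\}$. Order this set as $z_1,\dots,z_k$ with
\[
z_1=4,\qquad z_2=8,\qquad z_3,\dots,z_{t+2}\text{ the multiples of }3,\qquad z_k=2,
\]
which is possible since $k-t\ge\frac m3\ge10$. Order the $k-1$ numbers $3,5,\dots,m-1$ as $y_1,\dots,y_{k-1}$ so that every multiple of $3$ has its index in $[t+4,k-1]$. The multiples of $3$ are $3,9,\dots$, at most $\frac{m+2}6$ in number, and the number of available indices is $k-t-4\ge\frac m3-4\ge\frac{m+2}6$, the last inequality being equivalent to $m\ge26$. Put
\[
Z_1=c_0,\qquad Z_j=z_{j-1}z_jz_{j+1}\quad(2\le j\le k-1).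
\]
Then $Z_1<M\le X^3$, and $Z_j\le m^3\le X^3$ for $j\ge2$. If $3\mid y_j$, then $j\ge t+4$, the indices $j-1,j,j+1$ lie in $[t+3,k]$, and $3\nmid Z_j$. Lemma~\ref{lem:partners} gives distinct odd interior positions $w_1,\dots,w_{k-1}$ with properties (i)--(iii) for the pairs $(y_j,Z_j)$. Put $w_k=1$.

Number the columns $1,\dots,n$. Column $j$, for $1\le j\le k$, carries $z_j$ and $w_j$, with $z_j$ in row $v$ for odd $j$ and in row $u$ for even $j$. Columns $k+1,\dots,n$ carry the fold, beginning with $\{m+1,M\}$, with the ascending row in the row of $z_k=2$ and the descending row in the row of $w_k=1$. Position $w_j$ is labeled $y_j$ for $j\le k-1$, and every other position by itself. There are $\frac m2+\frac{M-m}2=n$ columns, and the labels are $1,\dots,2n$, each used once. We check the edges.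
\begin{enumerate}
\item Within columns $1,\dots,k$, every edge joins some $w_j$ to $z_{j-1}$, $z_j$ or $z_{j+1}$. For $2\le j\le k-1$ it is coprime by (i). The label $w_1$ is odd and meets $4$ and $8$, and $w_k=1$.
\item Between columns $k$ and $k+1$ the edges are $\{2,m+1\}$, with $m+1$ odd, and $\{1,M\}$. Neither position is interior, so both carry their own label.
\item Within the fold, all edges are coprime by (ii) and Lemma~\ref{lem:fold}.
\item Between columns $n$ and $1$ we use that $n$ is even. The row containing the even label alternates along columns $1,\dots,k$ by construction, from column $k$ to column $k+1$ because $M$ lies in the row opposite to $z_k$, and along the fold by Lemma~\ref{lem:fold}. So the even label of column $c$ is in row $v$ exactly when $c$ is odd. Column $n$ therefore has $c_0$ in row $u$ and $c_1$ in row $v$, while column $1$ has $w_1$ in row $u$ and $4$ in row $v$. The edges are $\{w_1,c_0\}$, coprime by (i) with $Z_1=c_0$, and $\{4,c_1\}$ with $c_1$ odd.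
\end{enumerate}
This proves Theorem~\ref{thm:even}. For odd $n$ the last step would place $c_0$ next to $4$, in agreement with Lemma~\ref{lem:parity}.\hfill$\square$

\section{The sieve: proof of Lemma~\ref{lem:partners}}\label{sec:sieve}

\subsection{Excluded residue classes}

For each prime $r$ we exclude certain classes modulo $r$: for $r=2$ the class $0$; for $r=3$ the classes $1,2$ if $3\mid y$ and the class $0$ if $3\nmid y$; for $r\ge5$ the classes $1,-1,p$ if $r\mid y$, and the class $0$ if $r\mid Z$. Call an integer $w$ \emph{admissible} if it lies in no excluded class. An admissible $w$ is odd and satisfies (iii). It satisfies (i): the primes $2$ and $r\ge5$ cannot divide both $w$ and $Z$, and $3\mid w$ implies $3\mid y$, hence $3\nmid Z$. It satisfies (ii): $y$ is odd, a prime $r\ge5$ dividing $y$ divides none of $w-1$, $w+1$, $p-w$, and if $3\mid y$ then $3\mid w$, so $(w-1)(w+1)(p-w)\equiv-p\not\equiv0\pmod3$.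

For $r\ge5$ let $\rho(r)$ be the number of excluded classes. It is at most $3$ if $r$ divides only $y$, it is $1$ if $r$ divides only $Z$, it is at most $4$ if $r$ divides both, and it is $0$ otherwise. We count admissible integers in
\[
I=[m+2,M-1],\qquad |I|=M-m-2\ge0.999M,
\]
where the inequality holds because $m+2\le X+1$.

\subsection{The counting inequality}

Subtracting from $|I|$ the integers excluded by each prime gives nothing, since $\sum\rho(r)/r$ can exceed $1$ (already $\frac45+\frac47>1$). So we treat a set $\mathcal P$ of primes exactly, by the Chinese remainder theorem, and use subtraction only for the primes outside $\mathcal P$.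

Let $\mathcal P$ be a finite set of primes containing $2,3,5$. Let $Q=\prod_{r\in\mathcal P}r$, let $A$ be the number of classes modulo $Q$ that avoid the excluded classes at all $r\in\mathcal P$, and let $N=\lfloor|I|/Q\rfloor$. Among the first $NQ$ integers of $I$, those in the $A$ allowed classes form $A$ arithmetic progressions with $N$ terms and difference $Q$. For $r\notin\mathcal P$ we have $\gcd(r,Q)=1$, so any $r$ consecutive terms of such a progression are distinct modulo $r$, and each class modulo $r$ contains at most $N/r+1$ terms. Hence the number of admissible integers in $I$ is at least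
\begin{equation}\label{eq:count}
A\bigl(N(1-S)-K\bigr),\qquad\text{where}\quad S=\sum_{r\notin\mathcal P}\frac{\rho(r)}r,\quad K=\sum_{r\notin\mathcal P}\rho(r).
\end{equation}

By the Chinese remainder theorem, $A/Q$ is the product over $r\in\mathcal P$ of the fraction of allowed classes modulo $r$. This fraction is $\frac12$ for $r=2$ and at least $\frac13$ for $r=3$. Let $\kappa$ be the number of primes $r\ge5$ in $\mathcal P$. The $i$th smallest of them is an odd number that is at least $2i+3$, so its fraction is at least $1-\frac4{2i+3}=\frac{2i-1}{2i+3}$. The product telescopes:
\begin{equation}\label{eq:density}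
\frac AQ\ge\frac16\prod_{i=1}^{\kappa}\frac{2i-1}{2i+3}=\frac16\cdot\frac{1\cdot3}{(2\kappa+1)(2\kappa+3)}\ge\frac1{2(2\kappa+3)^2}.
\end{equation}

The choice of $\mathcal P$ is a trade-off. Enlarging $\mathcal P$ lowers $S$, which must be below $1$, but it raises $Q$ and lowers $N$, which must dominate $K$. The following balance suffices.

\begin{lemma}\label{lem:choice}
The set $\mathcal P$ can be chosen so that
\[
N(1-S)-K\ge0.05N,\qquad N\ge1000,\qquad \frac AQ\ge\frac1{3\ell^2}.
\]
\end{lemma}

Assume this for the moment. From $(N+1)Q>|I|$ we get $NQ>\frac N{N+1}|I|\ge\frac{1000}{1001}\cdot0.999M>0.99M$. By \eqref{eq:count}, the number of admissible integers in $I$ is at least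
\[
0.05\,NQ\cdot\frac AQ\ge\frac{0.05\cdot0.99}{3}\cdot\frac M{\ell^2}=0.0165\,\frac M{\ell^2}.
\]
All elements of $I$ other than $\frac{p\pm1}2$ are interior positions, so we discard at most two integers. Since $m<X<0.00021\,M/\ell^2$ and $M/\ell^2>9.8\times10^6$, more than $m$ remain. This proves Lemma~\ref{lem:partners}. The same order of magnitude $M/\ell^2$ appears in the supply of partners and in the bound on $m$ from (D); the constants leave a wide margin.

We prove Lemma~\ref{lem:choice} with two different choices of $\mathcal P$, one for $\ell\ge300$ and one for $\ell<300$.

\subsection{The range $\ell\ge300$: all primes up to $0.9\ell$}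

The product of the primes up to $T$ is $e^{\theta(T)}$, so $T$ must be somewhat less than $\ell=\log M$ for $N$ to be large. Let $T=0.9\ell\ge270$ and let $\mathcal P$ be the set of all primes $r\le T$. By (R2), $Q=e^{\theta(T)}<e^{0.915\ell}$, so
\[
N\ge0.999\,e^{0.085\ell}-1\ge0.99\,e^{0.085\ell}.
\]
The function $e^{0.085\ell}/\ell$ is increasing for $\ell\ge12$ and exceeds $10^8$ at $\ell=300$, because $e^{25.5}>10^{11}$. Hence $N>10^7\ell$.

Let $h_y$ and $h_Z$ be the numbers of primes $r>T$ dividing $y$ and $Z$. From $T^{h_y}\le y\le e^\ell$ and $T^{h_Z}\le Z\le X^3\le e^{3\ell}$ we get $h_y\le\ell/\log T$ and $h_Z\le3\ell/\log T$. As $\log T\ge\log270>5.59$,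
\[
K\le3h_y+h_Z\le\frac{6\ell}{\log T}<1.08\,\ell,\qquad \frac{2h_y}T\le\frac2{0.9\log T}<0.4,\qquad \frac{2h_Z}T<1.2 .
\]
If $r_1<\dots<r_h$ are primes greater than $T$, they are odd, so $r_i\ge T+2(i-1)$, and comparison with an integral gives
\[
\sum_{i=1}^h\frac1{r_i}\le\frac1T+\int_0^h\frac{dx}{T+2x}=\frac1T+\frac12\log\Bigl(1+\frac{2h}T\Bigr).
\]
Applying this to the prime factors of $y$ with weight $3$ and to those of $Z$ with weight $1$,
\[
S\le\frac4{270}+\frac32\log1.4+\frac12\log2.2<0.015+0.505+0.395<0.92 .
\]
Therefore $N(1-S)-K\ge0.08N-1.08\ell\ge0.05N$. Finally, the largest prime in $\mathcal P$ is at least $2\kappa+3$, so $2\kappa+3\le T$, and \eqref{eq:density} gives $A/Q\ge\frac1{2T^2}=\frac1{1.62\,\ell^2}\ge\frac1{3\ell^2}$.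

\subsection{The range $\ell<300$: the prime factors of $y$}

Near $\ell=22.3$ the previous choice has $T\approx20$, and the bound for $S$ above exceeds $1$. The larger part of it comes from the prime factors of $y$, which carry the weight $3$. Since $y\le m$ is much smaller than $M$, we can afford to put all of them into $\mathcal P$. Let
\[
\mathcal P=\{2,3,5,7,11\}\cup\{r: r\mid y\}.
\]
Then $Q\le2310\,y\le2310\,m$, and using $m+2<2310\,m$ and $m<X$,
\[
N\ge\frac{M-m-2}{2310\,m}-1\ge\frac M{2310\,m}-2\ge\frac{4900}{2310}\,\ell^2-2 .
\]
So $N\ge1052$ by $\ell>22.3$, and $N\ge21210$ if $\ell\ge100$.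

The set $\mathcal P$ contains $5,7,11$ and at most $\log y/\log13\le\ell/2.56$ primes $r\ge13$. Hence $2\kappa+3\le9+0.782\,\ell\le1.19\,\ell$, again by $\ell>22.3$, and \eqref{eq:density} gives $A/Q\ge\frac1{2(1.19)^2\ell^2}\ge\frac1{3\ell^2}$.

It remains to bound $S$ and $K$. The primes $r\notin\mathcal P$ with $\rho(r)>0$ are the primes $r\ge13$ that divide $Z$ but not $y$, and they have $\rho(r)=1$; there are $K$ of them. The worst case is that they are the smallest primes from $13$ on. To make this precise, let $R$ be a number with
\begin{equation}\label{eq:R}
\theta(R)>3\log X+\log2310,\qquad\text{that is,}\qquad\prod_{13\le q\le R}q>X^3 .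
\end{equation}
The product of our $K$ primes is at most $Z\le X^3$ and at least the product of the first $K$ primes from $13$ on. By \eqref{eq:R}, these first $K$ primes do not exhaust the primes in $[13,R]$. Thus $K$ is at most the number of odd integers in $[13,R]$, and, comparing the $i$th of our primes with the $i$th prime from $13$ on,
\[
S\le\sum_{13\le q\le R}\frac1q<\log\log R+B+\frac1{2\log^2R}-1.2670
\]
for $R\ge286$, by (R3) and $\frac12+\frac13+\frac15+\frac17+\frac1{11}>1.2670$. A smaller $R$ gives better bounds, which matter most when $N$ is small, so we split the range once more. The function $3\log X=3(\ell-\log4900-2\log\ell)$ is increasing for $\ell>2$, and $\log4900>8.496$, $\log2310<7.746$, $B<0.2615$.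

\medskip\noindent\emph{The case $\ell<100$.} With $2\log100>9.2103$,
\[
3\log X+\log2310<3(100-8.496-9.2103)+7.746<254.7 .
\]
Take $R=310$, so that $5.7365<\log R<5.7366$. By (R1), $\theta(310)>310\bigl(1-\frac1{5.7365}\bigr)>255.9$, so \eqref{eq:R} holds. Then $K\le149$ and
\[
S<1.7469+0.2615+0.0152-1.2670<0.757 .
\]
As $0.143\cdot1052>149$, we get $N(1-S)-K\ge0.243N-149\ge0.1N$.

\medskip\noindent\emph{The case $100\le\ell<300$.} With $2\log300>11.4075$,
\[
3\log X+\log2310<3(300-8.496-11.4075)+7.746<848.1 .
\]
Take $R=920$, so that $6.824<\log R<6.8244$. By (R1), $\theta(920)>920\bigl(1-\frac1{13.648}\bigr)>852$, so \eqref{eq:R} holds. Then $K\le454$ and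
\[
S<1.9206+0.2615+0.0108-1.2670<0.926 .
\]
As $0.024\cdot21210>454$, we get $N(1-S)-K\ge0.074N-454\ge0.05N$.

\medskip
This completes the proof of Lemma~\ref{lem:choice}, and with it the proof of Lemma~\ref{lem:partners}.\hfill$\square$

\begin{remark}
The second choice of $\mathcal P$ cannot serve all $\ell$ by this argument. Condition \eqref{eq:R} and (R2) force $R\to\infty$ with $\ell$, and $\sum_{13\le q\le R}1/q$ eventually exceeds $1$ because $\sum 1/q$ diverges. This is why both choices are used.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AF}
John Asplund and N. Bradley Fox, \emph{Minimum Coprime Labelings of Generalized Petersen and Prism Graphs}, arXiv:1908.06051 (2019).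

\bibitem{Dusart}
Dusart, \emph{Explicit estimates of some functions over primes}, Ramanujan J. \textbf{45} (2018).

\bibitem{RS}
Rosser and Schoenfeld, Illinois J. Math. \textbf{6} (1962).

\end{thebibliography}
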